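# Uniqueness of $\infty$-harmonic maps from a closed hyperbolic manifold to the circle

## 1. $p$-harmonic maps to $S^1$ and their limits

Let $M$ be a closed hyperbolic manifold of dimension $n\ge 2$: compact, connected, without boundary, with a metric of constant sectional curvature $-1$. Let $S^1=\mathbb R/\mathbb Z$, with rotations $u\mapsto u+\theta$. Fix a homotopy class of maps $M\to S^1$ other than the class of constant maps; equivalently, fix a nonzero class in $H^1(M,\mathbb Z)$. If $u,v$ are two maps in the class, then $u-v:M\to S^1$ is null-homotopic, so it lifts to a real function. **We always read $u-v$ as such a real function**, unique up to an integer constant. Also $du$ is an honest $1$-form on $M$, since $u$ lifts locally to $\mathbb R$.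

**Definition ($p$-harmonic map).** For $1<p<\infty$, a $p$-harmonic map in the class is a minimizer of $\int_M|du|^p\,d\mathrm{vol}$ among Sobolev maps in the class. It exists and is unique up to rotation.

**Definition ($\infty$-harmonic map).** An $\infty$-harmonic map in the class is a uniform limit $u=\lim u_{p_i}$ of $p_i$-harmonic maps in the class, suitably rotated, along some sequence $p_i\to\infty$.

Such limits exist along subsequences, they are Lipschitz, they lie in the class, and their Lipschitz constant is the least one in the class. Different sequences could a priori have different limits. Daskalopoulos and Uhlenbeck ("Transverse Measures and Best Lipschitz and Least Gradient Maps", arXiv:2010.06551) state the conjecture that the $\infty$-harmonic map in a class is unique up to rotation. We shall prove that it is.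

**Theorem A.** Let $M$ be a closed hyperbolic manifold of dimension $n\ge2$, and fix a nontrivial homotopy class of maps $M\to S^1$. If $u=\lim u_{p_i}$ and $v=\lim v_{q_j}$ are two $\infty$-harmonic maps in the class ($p_i,q_j\to\infty$), then $u-v$ is constant. Consequently the family of $p$-harmonic maps $u_p$, normalized by $u_p(x_*)=0$ at a fixed point $x_*$, converges uniformly as $p\to\infty$.

The second sentence follows from the first. Fix $q>n$ and a Lipschitz map $f$ in the class. For $p\ge q$, Hölder and minimality give $\|du_p\|_{L^q}\le \mathrm{vol}(M)^{\frac1q-\frac1p}\|df\|_{L^p}\le\mathrm{vol}(M)^{1/q}\,\mathrm{Lip}(f)$. By Morrey's inequality the $u_p$ are uniformly Hölder, so the normalized family is precompact in the uniform topology. Two limit points as $p\to\infty$ differ by a constant and agree at $x_*$, so they are the same map. A precompact family with one limit point converges.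

For finite $p$ (say $p>n$) uniqueness is strict convexity. If $u,v$ are minimizers and $w=u-v$, the map $v+\frac12w$ is in the class and has differential $\frac12(du+dv)$. Since $\xi\mapsto|\xi|^p$ is strictly convex, minimality forces $du=dv$ a.e., so $w$ is constant. In the limit this argument gives nothing: the midpoint of two best Lipschitz maps is again best Lipschitz, and there is no contradiction. The least Lipschitz constant $\ell$ alone cannot determine the map: if a best Lipschitz $u$ satisfies $|du|\le\ell'<\ell$ a.e. on a ball, then $u+\zeta$ is again best Lipschitz for every smooth $\zeta$ supported in that ball with $|d\zeta|\le\ell-\ell'$. So we must use the fact that $u$ is a limit of minimizers.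

**A flat example.** On $M=\mathbb R^2/\mathbb Z^2$ take the class of $u(x,y)=ax+by$ with $(a,b)\in\mathbb Z^2\setminus 0$. For any other map $u+\varphi$ in the class, convexity gives $|du+d\varphi|^p\ge|du|^p+p|du|^{p-2}\langle du,d\varphi\rangle$, and $\int\langle du,d\varphi\rangle=0$ because $du$ has constant coefficients. So $u$ is $p$-harmonic for every $p$, and it is the only limit up to rotation. (The torus is not hyperbolic; it falls under Theorem C in Section 9.)

Two facts will be cited.

* **(Reg)** $p$-harmonic functions are $C^1$ (DiBenedetto 1983; Tolksdorf, J. Differential Equations 51 (1984)). So $u_p\in C^1$, and varying $u_p+\epsilon\zeta$ gives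
$$\int_M|\nabla u_p|^{p-2}\langle\nabla u_p,\nabla\zeta\rangle\,d\mathrm{vol}=0\qquad(\zeta\in C^\infty(M)).\tag{1}$$
* **(Sup)** The superposition principle (Ambrosio–Gigli–Savaré, *Gradient Flows*, Thm 8.2.1). Let $\mu_\tau$, $\tau$ in a compact interval $J$, be a narrowly continuous family of probability measures on $\mathbb R^N$ with $\partial_\tau\mu_\tau+\mathrm{div}(b_\tau\mu_\tau)=0$ in the sense of distributions, $b$ Borel, $\iint|b_\tau|^2d\mu_\tau d\tau<\infty$. Then there is a probability measure $\eta$ on $C(J;\mathbb R^N)$, concentrated on absolutely continuous curves with $\dot\sigma=b_\tau(\sigma)$ a.e., such that $(e_\tau)_\#\eta=\mu_\tau$ for all $\tau\in J$, where $e_\tau(\sigma)=\sigma(\tau)$.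

To picture (Sup): on the flat torus with $\mu_\tau$ the normalized area and $b$ a constant field, $\eta$ is the law of a straight line with uniformly distributed starting point.

**Sections 2 to 5 use no curvature.** There $M$ may be any closed connected Riemannian manifold of dimension $n\ge2$ with a nontrivial class. We write $u_i=u_{p_i}$, $v_j=v_{q_j}$, assume $p_i,q_j>n$, and let $u_i-u$ denote the small real function. For a curve $\sigma$, the increment $u(\sigma(b))-u(\sigma(a))$ means the increment of a continuous real lift of $u\circ\sigma$.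

## 2. Slopes on slabs, and the case of $C^1$ convergence

**Definition (pointwise slope).** For Lipschitz $g$ put
$$\operatorname{lip}g(x)=\lim_{r\to0}\operatorname{ess\,sup}_{B_r(x)}|dg|=\lim_{r\to0}\mathrm{Lip}(g|_{B_r(x)}).$$

The two limits agree. At a point of differentiability $|dg|$ is at most the local Lipschitz constant. Conversely, let $B_r(x)$ be geodesically convex, $|dg|\le K$ a.e. in it, and $y,z\in B_r(x)$. In Fermi coordinates around the segment $[y,z]$, almost every curve parallel to it meets the null set where $g$ is not differentiable or $|dg|>K$ in a null set (Fubini). So $g$ varies by at most $K$ times the length along such curves, and letting them tend to $[y,z]$ we get $|g(y)-g(z)|\le Kd(y,z)$.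

For example, $g(x)=x^2\sin(1/x)$ on $\mathbb R$, with $g(0)=0$, has $g'(0)=0$ but $\operatorname{lip}g(0)=1$, since $g'(x)=2x\sin\frac1x-\cos\frac1x$ for $x\neq0$. If $g$ is $C^1$ then $\operatorname{lip}g=|dg|$. We use three properties.

* $\operatorname{lip}g$ is upper semicontinuous (usc): if $\operatorname{ess\,sup}_{B_r(x)}|dg|<\lambda$, then $\operatorname{lip}g<\lambda$ on $B_r(x)$.
* $\operatorname{ess\,sup}_U|dg|=\sup_U\operatorname{lip}g$ for $U$ open: "$\le$" holds because $|dg(x)|\le\operatorname{lip}g(x)$ where $g$ is differentiable, and "$\ge$" because small balls lie in $U$.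
* $|(g\circ\sigma)'|\le\operatorname{lip}g(\sigma)\,|\sigma'|$ a.e. for Lipschitz curves $\sigma$: bound $|g(\sigma(\tau+h))-g(\sigma(\tau))|$ by $\mathrm{Lip}(g|_{B_r(\sigma(\tau))})\,d(\sigma(\tau+h),\sigma(\tau))$, divide by $|h|$, let $h\to0$ and then $r\to0$.

The first lemma turns integral bounds with exponents tending to $\infty$ into slope bounds for the limit.

**Lemma 1.** Let $B$ be a ball, $c\in\{0,1\}$, $K,V\ge0$, and suppose $\int_B|du_i|^{p_i-c}\le VK^{p_i-c}$ for infinitely many $i$. Then $|du|\le K$ a.e. on $B$.

**Proof.** Fix $q$. For such $i$ large, Hölder gives $\|du_i\|_{L^q(B)}\le\mathrm{vol}(B)^{\frac1q-\frac1{p_i-c}}V^{\frac1{p_i-c}}K$. Since $u_i\to u$ uniformly, $du_i\rightharpoonup du$ weakly in $L^q(B)$ along these $i$, so $\|du\|_{L^q(B)}\le\mathrm{vol}(B)^{1/q}K$. Let $q\to\infty$. $\square$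

In particular limits are Lipschitz on any closed $M$: with $f$ a fixed Lipschitz map in the class, $\int|du_i|^{p_i}\le\mathrm{vol}(M)\,\mathrm{Lip}(f)^{p_i}$, and Lemma 1 applies on every ball.

The next lemma uses minimality: on a slab between two levels of the difference, $u$ is no steeper than any competitor.

**Lemma 2.** Let $f$ be a Lipschitz map in the class and $g=f-u$. If $a<b$ and $\{a<g<b\}\ne\emptyset$, then
$$\sup_{\{a<g<b\}}\operatorname{lip}u\le K:=\operatorname{ess\,sup}_{\{a<g<b\}}|df|.$$
The same holds for $v$ in place of $u$.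

**Proof.** Let $a<a'<b'<b$, let $\varphi_i=f-u_i$, which tends to $g$ uniformly, and let $T(x)=\min(\max(x,a'),b')$. The map $h_i=u_i+T(\varphi_i)$ is in the class. By the chain rule for truncations, $dh_i=du_i+d\varphi_i=df$ a.e. on $E_i=\{a'<\varphi_i<b'\}$ and $dh_i=du_i$ a.e. elsewhere. Minimality of $u_i$ gives $\int_{E_i}|du_i|^{p_i}\le\int_{E_i}|df|^{p_i}$. For large $i$ we have $E_i\subset\{a<g<b\}$, so $\int_{E_i}|du_i|^{p_i}\le\mathrm{vol}(M)K^{p_i}$. If $a'<g(x)<b'$, a small ball around $x$ lies in $E_i$ for all large $i$, and Lemma 1 with $c=0$ gives $\operatorname{lip}u(x)\le K$. Let $a'\to a$, $b'\to b$. $\square$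

Now let $u,v$ be two $\infty$-harmonic maps in the class, $w=u-v:M\to\mathbb R$, $[m_-,m_+]=w(M)$, $L>0$ a common Lipschitz constant of $u$ and $v$, and $\Lambda=2L$, a Lipschitz constant of $w$.

**Lemma 3 (common slope).** The function
$$k(t):=\max_{\{w=t\}}\operatorname{lip}u=\max_{\{w=t\}}\operatorname{lip}v,\qquad t\in[m_-,m_+],$$
is well defined and usc, $0\le k\le L$, and
$$\operatorname{lip}u(x),\ \operatorname{lip}v(x)\le k(w(x))\qquad(x\in M).\tag{2}$$

**Proof.** Apply Lemma 2 to $u$ with $f=v$ (so $g=-w$), and to $v$ with $f=u$ (so $g=w$). Together they give $\sup_{\{a<w<b\}}\operatorname{lip}u=\sup_{\{a<w<b\}}\operatorname{lip}v$ for all $a<b$ with nonempty slab. Next,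
$$\max_{\{w=t\}}\operatorname{lip}u=\lim_{\varepsilon\to0}\ \sup_{\{|w-t|<\varepsilon\}}\operatorname{lip}u .$$
Here "$\le$" is clear. For "$\ge$", take near-maximizing points $x_\varepsilon$ in the slabs; a limit point $x$ has $w(x)=t$, and by upper semicontinuity $\operatorname{lip}u(x)$ is at least the limit on the right. The same holds for $v$, so the two maxima agree. If $k(t)<\lambda$, the formula shows $\operatorname{lip}u<\lambda$ on some slab around $t$, up to shrinking $\lambda$ a little, so $k<\lambda$ near $t$: $k$ is usc. The rest is immediate. $\square$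

We can now do the easy case.

**Proposition 4.** Suppose $u_{p_i}\to u$ in $C^1(M)$ and $w=u-v$ is $C^1$. Then every level $\{w=t\}$, $t\in[m_-,m_+]$, contains a critical point of $w$. In particular, if $w$ is of class $C^n$, then $w$ is constant.

**Proof.** If $w\in C^n$ is nonconstant, Sard's theorem gives values in $(m_-,m_+)$ that are not critical. So the second statement follows from the first.

Suppose $\{w=t\}$ contains no critical point. Then $m_-<t<m_+$. Now $u$ and $v=u-w$ are $C^1$, so $\operatorname{lip}$ is the length of the gradient. Put $s=k(t)$. If $s=0$, then $\nabla u=\nabla v=0$ on the level by (2), so $\nabla w=0$ there, which is excluded. So $s>0$.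

**Step 1: the sign of $\langle\nabla u,\nabla w\rangle$ where $u$ is steepest.** Let $w(x)=t$ and $|\nabla u(x)|=s$. By (2), $|\nabla v(x)|\le s$, so
$$\langle\nabla u,\nabla w\rangle=s^2-\langle\nabla u,\nabla v\rangle\ge s^2-s|\nabla v|\ge0,$$
with equality only if $\nabla v=\nabla u$, that is, $\nabla w(x)=0$. So the product is positive. By compactness there are $\delta\in(0,s/3)$ and $\varepsilon>0$ such that
$$t\le w(x)\le t+\varepsilon,\ |\nabla u(x)|\ge s-3\delta\ \Longrightarrow\ \langle\nabla u,\nabla w\rangle(x)\ge3\delta .$$
Otherwise, with $\delta,\varepsilon\to0$, counterexamples would accumulate at a point $x$ with $w(x)=t$, $|\nabla u(x)|=s$ and $\langle\nabla u,\nabla w\rangle(x)\le0$.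

**Step 2: the flux through the slab vanishes.** Since $|\nabla u_i|^{p_i-2}\nabla u_i$ is bounded and $C^\infty(M)$ is dense in $W^{1,1}(M)$, (1) holds for Lipschitz $\zeta$. With $\zeta=\min(\max((w-t)/\varepsilon,0),1)$ we get
$$\int_{\{t<w<t+\varepsilon\}}|\nabla u_i|^{p_i-2}\langle\nabla u_i,\nabla w\rangle=0.$$

**Step 3: but the steep part dominates.** Let $W_1=\max|\nabla w|$ and take $i$ so large that $|\nabla u_i-\nabla u|\le\min(\delta/2,\,2\delta/W_1)$. In the slab, where $|\nabla u_i|\ge s-2\delta$ we have $|\nabla u|\ge s-3\delta$, so $\langle\nabla u_i,\nabla w\rangle\ge3\delta-2\delta=\delta$. Elsewhere the integrand is at least $-W_1(s-2\delta)^{p_i-1}$. On the set $A=\{t<w<t+\varepsilon,\ |\nabla u|>s-\delta/2\}$ we have $|\nabla u_i|\ge s-\delta$, so the integrand is at least $\delta(s-\delta)^{p_i-2}$. The set $A$ is open. It is nonempty: near a point $x_0$ of the level with $|\nabla u(x_0)|=s$ there are points with $w>t$, as $\nabla w(x_0)\ne0$. Hence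
$$0\ge\delta(s-\delta)^{p_i-2}\,\mathrm{vol}(A)-\mathrm{vol}(M)W_1(s-2\delta)^{p_i-1},$$
which is false for large $i$. $\square$

## 3. From gradients to increments along curves

In general we have only uniform convergence $u_i\to u$ and $u,v,w$ are only Lipschitz. The proof of Proposition 4 then stops at two points.

First, Step 3 compares $\nabla u_i$ with $\nabla u$ pointwise, and uniform convergence says nothing about that. What passes to uniform limits is an increment along a curve: if $\sigma_i\to\sigma$ and $u_i\to u$ uniformly, the increments of $u_i\circ\sigma_i$ converge to those of $u\circ\sigma$. So we shall follow the flow lines of $\nabla u_i$, weighted by the conserved flux $|\nabla u_i|^{p_i-2}\nabla u_i$, and *count* how often they cross a level of $w$ upward and downward. (Sup) provides these flow lines although $\nabla u_i$ is merely continuous.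

Second, suppose this works and yields, on a level, a curve along which $u$ and $v$ climb equally fast at maximal slope. In the $C^1$ case this makes $dw=0$ on the curve, and Sard's theorem ends the proof. For Lipschitz $w$ the curve may lie in the set where $u$ or $v$ is not differentiable. (On surfaces this can be repaired by the coarea formula; see Section 9. In dimension $n$ the coarea formula only controls exceptional sets in levels up to $\mathcal H^{n-1}$-null sets, and for $n\ge3$ a curve can hide in such a set.) The replacement for Sard is different: on suitable levels the curve is a complete *geodesic*, and the levels in question are dense in $w(M)$. This alone is no contradiction. On the flat torus, any nonconstant real function $w(x,y)=\omega(y)$ has a closed geodesic in every level. Negative curvature enters through a count of geodesics, level by level.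

**From here to the end of Section 7 we suppose, for contradiction, that $w$ is not constant.**

**Definition (climbing curve).** A $1$-Lipschitz curve $\sigma:J\to M$ is $s$-climbing if $u(\sigma(b))-u(\sigma(a))\ge s(b-a)$ for all $a<b$ in $J$.

For $u=ax+by$ on the flat torus and $s=\sqrt{a^2+b^2}>0$, the $s$-climbing curves are the unit speed lines in direction $(a,b)$: equality in Cauchy–Schwarz forces $\sigma'=(a,b)/s$ a.e. Uniform limits of $s$-climbing curves are $s$-climbing.

**Definition (property (P)).** A level $t_0$, with $s=k(t_0)$, has property (P) if: whenever $\sigma:J\to M$ is $s$-climbing and $w(\sigma(\tau_0))=t_0$, then $w\circ\sigma\ge t_0$ on $J\cap[\tau_0,\infty)$ and $w\circ\sigma\le t_0$ on $J\cap(-\infty,\tau_0]$.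

Property (P) is the integrated form of Step 1 above: the fastest curves cross the level only upward.

## 4. Contact levels and one-way crossing

Along an $s$-climbing curve, $u$ gains at least $s$ per unit time and $v$ gains at most $k(w)$. So $y=w\circ\sigma-t_0$ satisfies $y'\ge k(t_0)-k(t_0+y)$. Whether $y$ can leave $0$ downward depends on how fast $k$ grows away from $t_0$. If $k(t)=k(t_0)+\sqrt{|t-t_0|}$, the inequality $y'\ge-\sqrt{|y|}$ permits $y=-\tau^2/4$ for $\tau\geq 0$, since then $y'=-\tau/2=-\sqrt{|y|}$. A linear bound on the growth prevents this, and it is available on a dense set of levels.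

**Definition (contact levels).** For $C\ge1$ let
$$T_C=\{t\in[m_-,m_+]:\ k(t')\le k(t)+C|t'-t|\ \text{ for all }t'\in[m_-,m_+]\}.$$

So $t\in T_C$ when a cone of slope $C$ with vertex $(t,k(t))$ lies above the graph of $k$. If $k$ were $\sqrt{|t|}$ on $[-1,1]$, then $0$ would be in no $T_C$, since $\sqrt{t'}>Ct'$ for small $t'>0$. Every $t\ne0$ would be in $T_C$ with $C=\max(1,\frac1{2\sqrt{|t|}})$, because concavity of the square root gives $\sqrt{|t'|}\le\sqrt{|t|}+\frac{|t'|-|t|}{2\sqrt{|t|}}$.

**Lemma 5.** (a) For every $t'\in[m_-,m_+]$ there is $t\in T_C$ with $|t-t'|\le L/C$. (b) If $t_0\in T_C$, then $k(t_0)>0$.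

**Proof.** (a) Let $t$ maximize the usc function $k(\cdot)-C|\cdot-t'|$. For all $t''$,
$$k(t'')\le k(t)+C|t''-t'|-C|t-t'|\le k(t)+C|t''-t|,$$
so $t\in T_C$. Also $k(t)-C|t-t'|\ge k(t')\ge0$, so $|t-t'|\le k(t)/C\le L/C$.

(b) If $k(t_0)=0$, then (2) gives $\operatorname{lip}w\le\operatorname{lip}u+\operatorname{lip}v\le2k(w)\le2C|w-t_0|$. Along any unit speed curve starting in $\{w=t_0\}$, the function $y=w-t_0$ satisfies $|y'|\le2C|y|$ a.e. and $y=0$ at the start, so $y\equiv0$ by Gronwall. As $M$ is connected, $w\equiv t_0$, contrary to assumption. $\square$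

**Lemma 6.** Every $t_0\in T_C$ has property (P).

**Proof.** Let $\sigma$ be $s$-climbing with $s=k(t_0)$, $w(\sigma(\tau_0))=t_0$, and let $y=w\circ\sigma-t_0$. Almost everywhere $(u\circ\sigma)'\ge s$ and $(v\circ\sigma)'\le k(w\circ\sigma)\le s+C|y|$. Hence $y'\ge-C|y|$ a.e.

Suppose $y(\tau_1)<0$ with $\tau_1>\tau_0$. Let $\tau_2$ be the last zero of $y$ in $[\tau_0,\tau_1]$. On $(\tau_2,\tau_1]$ we have $y<0$, so $y'\ge Cy$ and $ye^{-C\tau}$ is nondecreasing on $[\tau_2,\tau_1]$. It vanishes at $\tau_2$, so $y(\tau_1)\ge0$, a contradiction.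

Suppose $y(\tau_1)>0$ with $\tau_1<\tau_0$. Let $\tau_2$ be the first zero of $y$ in $[\tau_1,\tau_0]$. On $[\tau_1,\tau_2)$ we have $y>0$, so $y'\ge-Cy$ and $ye^{C\tau}$ is nondecreasing on $[\tau_1,\tau_2]$. Hence $y(\tau_2)>0$, a contradiction. $\square$

## 5. Flux as a measure on paths: a complete climbing curve in the level

**Lemma 7.** Let $t_0$ have property (P), with $s=k(t_0)>0$. Then there is a $1$-Lipschitz curve $\sigma:\mathbb R\to\{w=t_0\}$ with
$$u(\sigma(b))-u(\sigma(a))=v(\sigma(b))-v(\sigma(a))=s(b-a)\qquad(a<b).\tag{3}$$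

The plan: (1) says that the flow lines of $\nabla u_i$, weighted by $|\nabla u_i|^{p_i-1}$, are in equilibrium, so as many of them cross the level upward as downward. Almost all of the weight near a steepest point of the level is carried by nearly $s$-climbing paths, and by (P) these cross only upward. The balance then fails unless some $s$-climbing curve gets stuck in the level.

**Proof.**

**Step 1: reduction to finite length.** It suffices to find, for each $R>0$, an $s$-climbing curve in $\{w=t_0\}$ defined on an interval of length $2R$. Indeed, recenter these to $[-R,R]$ and use Arzelà–Ascoli and a diagonal sequence to get an $s$-climbing $\sigma:\mathbb R\to\{w=t_0\}$. By (2), $\operatorname{lip}u\le s$ on $\{w=t_0\}$, so $(u\circ\sigma)'\le s$ a.e., which gives equality for $u$. Since $v\circ\sigma=u\circ\sigma-t_0$ up to an integer constant, (3) follows. *Suppose from now on that for some $R$ there is no such curve.*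

**Step 2: path measures.** The purpose is to write the flux of $u_i$ as a measure on curves. Let $m_i=|\nabla u_i|^{p_i-1}\,\mathrm{vol}$, a finite measure, nonzero because the class is nontrivial. Let $Y_i=\nabla u_i/|\nabla u_i|$ where $\nabla u_i\ne0$ and $Y_i=0$ elsewhere, a bounded Borel field. Equation (1) reads $\int d\zeta(Y_i)\,dm_i=0$ for $\zeta\in C^\infty(M)$.

Embed $M$ smoothly in $\mathbb R^N$ and extend $Y_i$ by $0$ off $M$. For $\psi\in C_c^\infty(\mathbb R^N)$ we have $\int d\psi(Y_i)\,dm_i=\int d(\psi|_M)(Y_i)\,dm_i=0$. So the constant family $\mu_\tau=m_i/m_i(M)$ solves the continuity equation on $J=[-2R,2R]$ with $b_\tau=Y_i$, and (Sup) applies. Multiplying the resulting measure by $m_i(M)$ we get a finite measure $\eta_i$ on $C([-2R,2R];\mathbb R^N)$ with $(e_\tau)_\#\eta_i=m_i$ for all $\tau$, concentrated on absolutely continuous curves with $\dot\sigma=Y_i(\sigma)$ a.e.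

For $\eta_i$-a.e. $\sigma$ we have $\sigma(\tau)\in M$ for all rational $\tau$, hence for all $\tau$, as $M$ is closed in $\mathbb R^N$. So $\eta_i$-a.e. $\sigma$ is a curve in $M$ whose velocity $Y_i(\sigma)$ has Riemannian length at most $1$; it is $1$-Lipschitz in $M$. Since $u_i\in C^1$, it satisfies $(u_i\circ\sigma)'=du_i(Y_i(\sigma))=|\nabla u_i|(\sigma)$ a.e. Call these curves *admissible*.

**Step 3: most of the weight near a steepest point is on fast paths.** For $0<\varepsilon<s/4$ let $\mathcal B_i^\varepsilon$ be the set of $\sigma\in C([-2R,2R];M)$ for which $\{\tau:|\nabla u_i(\sigma(\tau))|<s-2\varepsilon\}$ has measure $\ge\varepsilon$. This measure is a lower semicontinuous function of $\sigma$ (the condition $|\nabla u_i|<s-2\varepsilon$ is open; use Fatou), so $\mathcal B_i^\varepsilon$ is Borel. By Chebyshev, Fubini and $(e_\tau)_\#\eta_i=m_i$,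
$$\eta_i(\mathcal B_i^\varepsilon)\le\frac1\varepsilon\int_{-2R}^{2R}m_i\{|\nabla u_i|<s-2\varepsilon\}\,d\tau\le\frac{4R}\varepsilon\,\mathrm{vol}(M)\,(s-2\varepsilon)^{p_i-1}.$$
Pick $x_0$ with $w(x_0)=t_0$ and $\operatorname{lip}u(x_0)=s$. For fixed $\varepsilon$ and all large $i$,
$$m_i(B_\varepsilon(x_0))=\int_{B_\varepsilon(x_0)}|du_i|^{p_i-1}\ge(s-\varepsilon)^{p_i-1};$$
otherwise Lemma 1 with $c=1$, $V=1$ gives $\operatorname{lip}u(x_0)\le s-\varepsilon$. Since $\big(\frac{s-2\varepsilon}{s-\varepsilon}\big)^{p_i-1}\to0$, for each fixed $\varepsilon$ there is $I(\varepsilon)$ such that $m_i(B_\varepsilon(x_0))>0$ and $\eta_i(\mathcal B_i^\varepsilon)\le\frac14m_i(B_\varepsilon(x_0))$ for $i\ge I(\varepsilon)$.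

Now let $\varepsilon$ tend to $0$ slowly. Choose integers $i_j$, strictly increasing in $j$, with $i_j\ge I(1/j)$ ($j>4/s$), and put $\varepsilon_i=1/j$ for $i_j\le i<i_{j+1}$. Then $\varepsilon_i\to0$, and with $\mathcal B_i:=\mathcal B_i^{\varepsilon_i}$, for all large $i$,
$$\eta_i(\mathcal B_i)\le\tfrac14m_i(B_{\varepsilon_i}(x_0)),\qquad m_i(B_{\varepsilon_i}(x_0))>0.\tag{4}$$
Let $\mathcal G_i$ be the set of admissible curves not in $\mathcal B_i$. If $\sigma_i\in\mathcal G_i$ and $b-a\ge\varepsilon_i$, then
$$u_i(\sigma_i(b))-u_i(\sigma_i(a))=\int_a^b|\nabla u_i|(\sigma_i)\,d\tau\ge(s-2\varepsilon_i)(b-a-\varepsilon_i).$$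
So *every uniform limit of curves $\sigma_i\in\mathcal G_i$, along a subsequence $i\to\infty$, is $s$-climbing*. Such limits exist by Arzelà–Ascoli.

**Step 4: crossing numbers.** Put
$$\Delta(\sigma)=1_{\{w(\sigma(2R))>t_0\}}-1_{\{w(\sigma(-2R))>t_0\}}\in\{-1,0,1\}.$$
Both end points have distribution $m_i$ under $\eta_i$, so $\int\Delta\,d\eta_i=m_i\{w>t_0\}-m_i\{w>t_0\}=0$. We claim that for large $i$:

1. no $\sigma\in\mathcal G_i$ has $\Delta(\sigma)=-1$;
2. each $\sigma\in\mathcal G_i$ with $\sigma(0)\in B_{\varepsilon_i}(x_0)$ has $\Delta(\sigma)=1$.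

*Claim 1.* Otherwise such curves exist for infinitely many $i$, and a limit $\sigma$ is $s$-climbing with $w(\sigma(2R))\le t_0\le w(\sigma(-2R))$. So $w\circ\sigma$ takes the value $t_0$ somewhere, and (P) from there gives $w(\sigma(2R))\ge t_0\ge w(\sigma(-2R))$. Both ends thus have $w=t_0$. Now (P) from the left end gives $w\circ\sigma\ge t_0$, and from the right end $w\circ\sigma\le t_0$. So $\sigma$ is an $s$-climbing curve in $\{w=t_0\}$ on an interval of length $4R$, contradicting the choice of $R$.

*Claim 2.* We have $\Delta(\sigma)=1$ exactly when $w(\sigma(2R))>t_0$ and $w(\sigma(-2R))\le t_0$. If the claim fails, a limit $\sigma$ is $s$-climbing with $\sigma(0)=x_0$, and $w(\sigma(2R))\le t_0$ or $w(\sigma(-2R))\ge t_0$. In the first case (P) from $0$ gives $w\circ\sigma\ge t_0$ on $[0,2R]$, so $w(\sigma(2R))=t_0$; then (P) from $2R$ gives $w\circ\sigma\le t_0$ on $[0,2R]$. So $w\circ\sigma\equiv t_0$ on $[0,2R]$, contradicting the choice of $R$. In the second case (P) from $0$ gives $w\circ\sigma\le t_0$ on $[-2R,0]$, so $w(\sigma(-2R))=t_0$; then (P) from $-2R$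 gives $w\circ\sigma\ge t_0$ on $[-2R,0]$, the same contradiction.

**Step 5: the balance fails.** Up to an $\eta_i$-null set every curve is in $\mathcal G_i$ or $\mathcal B_i$. By the claims and (4), for large $i$,
$$0=\int\Delta\,d\eta_i\ge\eta_i\big(\mathcal G_i\cap\{\sigma(0)\in B_{\varepsilon_i}(x_0)\}\big)-\eta_i(\mathcal B_i)\ge m_i(B_{\varepsilon_i}(x_0))-2\eta_i(\mathcal B_i)\ge\tfrac12m_i(B_{\varepsilon_i}(x_0))>0,$$
a contradiction. $\square$

## 6. On contact levels the climbing curve is a geodesic

From now on $M$ is hyperbolic. If $s=k(t_0)$ happens to be $\max k$, the curve of Lemma 7 is a geodesic at once. Lift to $\mathbb H^n$, where $u$ is $s$-Lipschitz: then $s(b-a)\le s\,d(\sigma(a),\sigma(b))$, so $\sigma$ realizes distances. On a general contact level, slopes near $\sigma$ may exceed $s$ by an amount linear in the distance to $\sigma$. The same argument then only yields a chord deficit $r-d(\sigma(a),\sigma(b))=O(r^3)$ for $r=b-a$. That is not enough: a circle of curvature $\kappa$ in the Euclidean plane has chord $d=\frac2\kappa\sin\frac{\kappa r}2=r-\frac{\kappa^2r^3}{24}+\cdots$,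 so a cubic deficit is what a curved curve has. What improves the estimate is that both $u$ and $v$ climb along $\sigma$: climbing with $u$ from $\sigma$ to a nearby point $y$ and with $v$ from $y$ back to $\sigma$ shows that $w-t_0$ is smaller near $\sigma$ than its Lipschitz bound says.

**Lemma 8.** If $t_0\in T_C$, the curve $\sigma$ of Lemma 7 (which applies by Lemmas 5 and 6) is a complete unit speed geodesic.

**Proof.** Lift to $\mathbb H^n$, keeping the notation $u,v,w,\sigma$; now $u,v$ are real valued with $u-v=w$. Constants $C_1,C_1',C_2,\dots$ do not depend on the position along $\sigma$. By (2), $t_0\in T_C$ and $w|_\sigma=t_0$,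
$$\operatorname{lip}u,\ \operatorname{lip}v\le s+C|w-t_0|,\qquad|w-t_0|\le\Lambda\operatorname{dist}(\cdot,\sigma).\tag{5}$$

**Step 1: chords, first estimate.** Let $r=b-a>0$, let $\alpha$ be the geodesic from $\sigma(a)$ to $\sigma(b)$, $d=|\alpha|\le r$, $W=\max_\alpha|w-t_0|$ and $H=\max_{y\in\alpha}\operatorname{dist}(y,\sigma)$. Then $sr=u(\sigma(b))-u(\sigma(a))\le\int_\alpha\operatorname{lip}u\le(s+CW)d$, so
$$s(r-d)\le CWd\le CWr.\tag{6}$$
Let $y\in\alpha$ be at fraction $\lambda$ of the way from $\sigma(a)$ to $\sigma(b)$, and $z=\sigma(a+\lambda r)$. Recall the CAT(0) inequality, valid in $\mathbb H^n$: $d(z,y)^2\le(1-\lambda)d(z,\sigma(a))^2+\lambda d(z,\sigma(b))^2-\lambda(1-\lambda)d^2$. Since $d(z,\sigma(a))\le\lambda r$ and $d(z,\sigma(b))\le(1-\lambda)r$,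
$$d(z,y)^2\le(1-\lambda)(\lambda r)^2+\lambda((1-\lambda)r)^2-\lambda(1-\lambda)d^2=\lambda(1-\lambda)(r^2-d^2)\le\tfrac12r(r-d).\tag{7}$$
With (6),
$$H^2\le\tfrac12r(r-d)\le\frac C{2s}r^2W.\tag{8}$$
Using $W\le\Lambda H$ in (8) gives $H\le C_1r^2$, and then (6) gives $r-d\le C_1'r^3$.

**Step 2: $w$ is flat along $\sigma$.** We show: there are $\rho_0\in(0,1]$ and $C_7$ with
$$|w(y)-t_0|\le C_7\rho^{3/2}\qquad\text{whenever }\rho:=\operatorname{dist}(y,\sigma)\le\rho_0.\tag{9}$$
Let $\rho>0$ (the case $\rho=0$ is trivial) and $x=\sigma(c)$ with $d(x,y)=\rho$. The distance is attained: $u\circ\sigma$ is affine with slope $s>0$ and $u$ is Lipschitz, so $\sigma$ is proper. Put $r=\sqrt\rho$, $x_\pm=\sigma(c\pm r)$, $d=d(x_-,x_+)$, and let $z$ be the midpoint of $[x_-,x_+]$.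

*The midpoint is close to $y$.* Apply Step 1 to the interval $[c-r,c+r]$ of length $2r$: $2r-d\le C_2r^3$, and $[x_-,x_+]$ lies within $C_1(2r)^2=4C_1\rho$ of $\sigma$. By (7) with $\lambda=\frac12$, $d(x,z)^2\le r(2r-d)\le C_2r^4$, so $d(x,z)\le C_2\rho$ after enlarging $C_2$ to be at least $1$. So $\rho':=d(y,z)\le(1+C_2)\rho$. For $\rho\le\rho_0\le1$ with $\rho_0$ small, $\rho'\le r/4$ and $d/2\ge3r/4$.

*The detour through $y$ is short.* Let $F=d(x_-,\cdot)+d(x_+,\cdot)$. On $[z,y]$ the distances to $x_\pm$ are at least $d/2-\rho'\ge r/2$, so the Hessians of the two distance functions there are at most $\coth(r/2)\le\frac2r+\frac r6\le\frac3r$. The gradient of $F$ vanishes at the midpoint $z$, where its two summands are opposite unit vectors, and $F(z)=d$. Taylor's formula along $[z,y]$ gives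
$$F(y)\le d+\tfrac12\cdot\tfrac6r\,\rho'^2=d+\tfrac3r\rho'^2\le2r+C_5\rho^2/r.$$

*Slopes along the detour.* By convexity of the distance function, points of $[x_\mp,y]$ are within $\rho'$ of $[x_\mp,z]$, hence within $C_3\rho$ of $\sigma$. So (5) gives $\operatorname{lip}u,\operatorname{lip}v\le s+C_4\rho$ on these two segments.

*Up with $u$, back with $v$.* Therefore
$$u(y)-u(x_-)+v(x_+)-v(y)\le(s+C_4\rho)F(y).$$
Since $u(x_-)=v(x_-)+t_0$, the left side equals $w(y)-t_0+v(x_+)-v(x_-)=w(y)-t_0+2sr$ by (3). So
$$w(y)-t_0\le(s+C_4\rho)(2r+C_5\rho^2/r)-2sr\le C_6(\rho r+\rho^2/r)=2C_6\rho^{3/2}.$$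
Exchanging $u$ and $v$ gives the same upper bound for $t_0-w(y)$. This proves (9).

**Step 3: chords, second estimate.** For small $r=b-a$ we have $H\le C_1r^2\le\rho_0$, so (9) gives $W\le C_7H^{3/2}$. Then (8) gives $H^2\le C_8r^2H^{3/2}$, so $H\le C_8^2r^4$, $W\le C_9r^6$, and by (6) $r-d\le C_{10}r^7$. By (7) with $\lambda=\frac12$, the point $\sigma(\frac{a+b}2)$ is within $C_{11}r^4$ of the midpoint of $[\sigma(a),\sigma(b)]$.

**Step 4: the geodesic equation.** In local coordinates, a short geodesic $\gamma:[0,1]\to\mathbb H^n$ with $\Delta=\gamma(1)-\gamma(0)$ satisfies $\gamma'=O(|\Delta|)$, $\gamma''=-\Gamma(\gamma',\gamma')=O(|\Delta|^2)$, $\gamma'''=O(|\Delta|^3)$, and $\gamma'(\frac12)=\Delta+O(|\Delta|^2)$. Taylor's formula at $\frac12$ gives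
$$\gamma(0)+\gamma(1)-2\gamma(\tfrac12)=\tfrac14\gamma''(\tfrac12)+O(|\Delta|^3)=-\tfrac14\Gamma_{\gamma(1/2)}(\Delta,\Delta)+O(|\Delta|^3).$$
Apply this to the geodesic from $\sigma(c-\rho)$ to $\sigma(c+\rho)$, whose midpoint is within $O(\rho^4)$ of $\sigma(c)$ by Step 3:
$$\sigma(c+\rho)+\sigma(c-\rho)-2\sigma(c)=-\tfrac14\Gamma_{\sigma(c)}(\Delta,\Delta)+O(\rho^3),\qquad\Delta=\sigma(c+\rho)-\sigma(c-\rho)=O(\rho).\tag{10}$$
So, locally uniformly in $c$, the second differences of each coordinate $\sigma^j$ are at most $K\rho^2$ in absolute value. Since the second difference of $\frac K2\tau^2$ is exactly $K\rho^2$, the function $\sigma^j+\frac K2\tau^2$ is continuous and midpoint convex, hence convex, and $\sigma^j-\frac K2\tau^2$ is concave. A function with both properties is $C^{1,1}$. At almost every point $\sigma$ is twice differentiable; there, divide (10) by $\rho^2$ and let $\rho\to0$. Since $\Delta/\rho\to2\sigma'$, we get $\sigma''=-\Gamma_\sigma(\sigma',\sigma')$ a.e. As $\sigma'$ is Lipschitz, it is the integral of the continuous function $-\Gamma_\sigma(\sigma',\sigma')$,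 so $\sigma$ is $C^2$ and a geodesic. Its speed is at most $1$, and $s=(u\circ\sigma)'\le s|\sigma'|$, so its speed is $1$. $\square$

## 7. Counting orbit segments of the geodesic flow, level by level

Let $\Phi_\tau$ be the geodesic flow on the unit tangent bundle $SM$, and $\gamma_\xi$ the geodesic with initial vector $\xi$. For $t\in w(M)$ let $Z_t=\{\xi\in SM:\ w\circ\gamma_\xi\equiv t\}$, and for a closed interval $I\subset w(M)$ let $Z_I=\bigcup_{t\in I}Z_t$. These sets are compact and $\Phi$-invariant.

**Every $Z_t$ is nonempty.** Let $Z=Z_{[m_-,m_+]}$, the compact set of $\xi$ for which $w\circ\gamma_\xi$ is constant. The continuous map sending $\xi\in Z$ to the value of $w$ at its base point has compact image. The image contains $\bigcup_{C\ge1}T_C$ by Lemma 8, and this set is dense in $[m_-,m_+]$ by Lemma 5(a). So the image is all of $[m_-,m_+]$.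

Thus a whole interval of levels carries disjoint invariant sets $Z_t$ of the geodesic flow. We now use that geodesics which stay close for a long time are exponentially close in the middle, while $w$ is constant on each of ours.

Fix $0<\varepsilon_0<\min(1,\mathrm{inj}(M))$. For $S>0$ put $d_S(\xi,\zeta)=\max_{0\le\tau\le S}d(\gamma_\xi(\tau),\gamma_\zeta(\tau))$.

**Lemma 9.** There is $C_0>0$ such that if $S\ge4$, $\xi\in Z_t$, $\zeta\in Z_{t'}$ and $d_S(\xi,\zeta)<\varepsilon_0$, then $|t-t'|\le\Lambda C_0e^{-S/2}$.

**Proof.** Put $T=S/2\ge2$ and shift time by $T$, so that the relevant time interval is $[-T,T]$.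

**Step 1: lifting.** There are lifts $X,Y$ of the two geodesics to $\mathbb H^n$ with $d(X(\tau),Y(\tau))<\varepsilon_0$ for $|\tau|\le T$. Choose them so at $\tau=-T$. Different lifts of a point are at distance at least $2\,\mathrm{inj}(M)$, and for each $\tau$ some lift of the second point is within $\varepsilon_0$ of $X(\tau)$. So $d(X(\tau),Y(\tau))$ is either $<\varepsilon_0$ or $\ge2\,\mathrm{inj}(M)-\varepsilon_0>\varepsilon_0$, and continuity in $\tau$ excludes the second alternative.

**Step 2: a diagonal geodesic.** Let $Z$ be the unit speed geodesic from $X(-T)$ to $Y(T)$, parametrized by arclength from $X(-T)$, of length $|Z|$. Then $\big||Z|-2T\big|\le\varepsilon_0$. Put $\ell=2T-\varepsilon_0\le|Z|$. We use that in an isosceles hyperbolic triangle with apex angle $\theta$, $\sinh(\text{base}/2)=\sinh(\text{side})\sin(\theta/2)$.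

*$X$ and $Z$, apex $X(-T)$.* The point of $X$ at arclength $\ell$ is at distance $\varepsilon_0$ from $X(T)$. The point of $Z$ at arclength $\ell$ is at distance $|Z|-\ell\le2\varepsilon_0$ from $Y(T)$. Since $d(X(T),Y(T))<\varepsilon_0$, the two points are at distance at most $4\varepsilon_0$, so $\sin(\theta/2)\le\sinh(2\varepsilon_0)/\sinh\ell$. The points at arclength $T\le\ell$ therefore satisfy
$$\sinh\tfrac12d(X(0),Z(T))\le\sinh T\,\frac{\sinh2\varepsilon_0}{\sinh(2T-\varepsilon_0)}\le C'e^{-T}.$$

*$Z$ and $Y$, apex $Y(T)$.* Traverse both backward from $Y(T)$. The point of $Z$ at arclength $\ell$ is within $2\varepsilon_0$ of $X(-T)$, that of $Y$ is at distance $\varepsilon_0$ from $Y(-T)$, and $d(X(-T),Y(-T))<\varepsilon_0$. So they are again at distance at most $4\varepsilon_0$. The point $Z(T)$ is at arclength $T'=|Z|-T\in[T-\varepsilon_0,T+\varepsilon_0]$ from $Y(T)$, and $T'\le\ell$ because $T\ge2\varepsilon_0$. Hence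
$$\sinh\tfrac12d(Z(T),Y(T-T'))\le\sinh(T+\varepsilon_0)\,\frac{\sinh2\varepsilon_0}{\sinh(2T-\varepsilon_0)}\le C''e^{-T}.$$

**Step 3: conclusion.** So $X(0)$ is within $C_0e^{-T}$ of a point of $Y$. Since $w\equiv t$ on $X$, $w\equiv t'$ on $Y$, and $w$ is $\Lambda$-Lipschitz, the claim follows. $\square$

On the flat torus, with $w(x,y)=\omega(y)$ as in Section 3, Lemma 9 fails: two nearby horizontal lines stay at a fixed distance for all time, and $\omega$ may take different values on them.

**Definition (covering numbers).** For compact invariant $A\ne\emptyset$ in $SM$ let $N(A,S)$ be the minimal number of open sets $U\subset SM$ of $d_S$-diameter $<\varepsilon_0$ covering $A$. Put $h(A)=\inf_{S>0}\frac1S\log N(A,S)$.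

For example, if $A$ is one closed orbit of period $P$, then $h(A)=0$. Cut the orbit into at most $4P/\varepsilon_0+1$ arcs of time length at most $\varepsilon_0/4$. Two points on one arc have $d_S\le\varepsilon_0/4$ for every $S$, so the open $d_S$-neighborhood of radius $\varepsilon_0/8$ of an arc has $d_S$-diameter at most $\varepsilon_0/2$. So $N(A,S)$ is bounded independently of $S$.

**Lemma 10.** $N(A,S)$ is finite and nondecreasing in $A$ and in $S$; $h(A)\in[0,\infty)$; $N(A,S)\ge e^{h(A)S}$ for all $S>0$; and $h(A)=\lim_{S\to\infty}\frac1S\log N(A,S)$. If $t_0\in(m_-,m_+)$ and $\varepsilon>0$, then $h(Z_I)<h(Z_{t_0})+\varepsilon$ for all sufficiently small closed intervals $I$ centered at $t_0$.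

**Proof.** Since $d_S$ is continuous, $d_S$-balls of radius $\varepsilon_0/3$ are open, and finitely many cover the compact set $A$. Monotonicity is clear. If sets $U$ cover $A$ for $S$ and sets $V$ cover $A$ for $S'$, then the sets $U\cap\Phi_{-S}V$ cover $A$ by invariance and have $d_{S+S'}$-diameter $<\varepsilon_0$. So $N(A,S+S')\le N(A,S)N(A,S')$. Clearly $h(A)\ge 0$ is finite and $N(A,S)\ge e^{h(A)S}$. For fixed $S_0$ and $m=\lfloor S/S_0\rfloor$, $N(A,S)\le N(A,(m+1)S_0)\le N(A,S_0)^{m+1}$, so $\limsup_{S\to\infty}\frac1S\log N(A,S)\le\frac1{S_0}\log N(A,S_0)$. Taking the infimum over $S_0$ gives the limit formula.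

For the last statement, choose $S$ with $\frac1S\log N(Z_{t_0},S)<h(Z_{t_0})+\varepsilon$ and an optimal open cover for it. Since $Z_{t_0}=\bigcap_IZ_I$ is a decreasing intersection of compact sets, the cover also covers $Z_I$ for small $I$. So $h(Z_I)\le\frac1S\log N(Z_I,S)\le\frac1S\log N(Z_{t_0},S)<h(Z_{t_0})+\varepsilon$. $\square$

Now a first count. Choose about $e^{S/2}$ levels in $I$ with spacing more than $\Lambda C_0e^{-S/2}$. By Lemma 9, a set of $d_S$-diameter $<\varepsilon_0$ meets $Z_t$ for at most one of them, so $N(Z_I,S)\ge c\,e^{S/2}$. This is not yet a contradiction: $N(Z_I,S)$ may grow exponentially anyway, and nothing bounds its rate by $\frac12$. The remedy is to count *relative* to what a single level needs. Each $Z_t$ needs $e^{h(Z_t)S}$ sets, and near a level where $h(Z_t)$ is almost minimal the whole slab needs hardly more, by semicontinuity.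

**End of the proof of Theorem A.** Let $h_*=\inf_{t\in(m_-,m_+)}h(Z_t)\in[0,\infty)$. Choose $t_0\in(m_-,m_+)$ with $h(Z_{t_0})<h_*+\frac18$ and, by Lemma 10, $I=[t_0-\kappa,t_0+\kappa]\subset(m_-,m_+)$ with $\kappa>0$ and $h(Z_I)<h_*+\frac14$. Then
$$N(Z_I,S)\le e^{(h_*+\frac14)S}\quad\text{for all large }S.$$
For large $S$ put $D=2\Lambda C_0e^{-S/2}$ and choose points $t_j\in I$ with consecutive spacing $D$. There are at least $2\kappa/D=c\,e^{S/2}$ of them, with $c=\kappa/(\Lambda C_0)$ independent of $S$.

Take an optimal cover for $N(Z_I,S)$. If one of its sets met both $Z_{t_j}$ and $Z_{t_l}$ with $j\ne l$, Lemma 9 would give $|t_j-t_l|\le\Lambda C_0e^{-S/2}<D$, which is false. So each set meets $Z_{t_j}$ for at most one $j$. The members meeting $Z_{t_j}$ cover $Z_{t_j}$, which is nonempty, so there are at least $N(Z_{t_j},S)\ge e^{h(Z_{t_j})S}\ge e^{h_*S}$ of them. Summing over $j$,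
$$c\,e^{S/2}e^{h_*S}\le N(Z_I,S)\le e^{(h_*+\frac14)S}$$
for all large $S$, which is absurd. So $w$ is constant, and Theorem A is proved: the conjecture is true. $\blacksquare$

## 8. Variable negative curvature

**Theorem B.** Theorem A holds for every closed Riemannian manifold of dimension $\ge2$ with negative sectional curvature and every nontrivial class.

**Proof.** By compactness the sectional curvature $K$ satisfies $-B^2\le K\le-A^2<0$ with $A,B>0$. The deduction of the second sentence of Theorem A from the first, and Sections 2 to 5, use no curvature assumption. Three points remain.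

**Step 1: Section 6.** The proof of Lemma 8 used that the universal cover is CAT(0) (for (7) and for convexity of the distance function), which is still true, and an upper bound for the Hessian of the distance function at distance at least $r/2$. By Hessian comparison with curvature $-B^2$ this bound is now $B\coth(Br/2)\le\frac2r+\frac{B^2r}6\le\frac{C}{r}$ for $r\le1$, with $C=2+B^2$. Only the constant $C_5$ changes. Step 4 of that proof holds in any Riemannian manifold.

**Step 2: Lemma 9.** The isosceles formula is replaced by CAT($-A^2$) comparison: if two geodesics from a common point have points at arclength $\ell$ at distance $\le4\varepsilon_0$, then their points at arclength $\tau\le\ell$ have distance $\delta$ with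
$$\sinh\frac{A\delta}2\le\sinh(A\tau)\,\frac{\sinh(2A\varepsilon_0)}{\sinh(A\ell)}.$$
Indeed, $\delta$ is at most the corresponding distance in the comparison triangle of curvature $-A^2$, where the isosceles formula, with lengths multiplied by $A$, gives this bound. Using it with $\ell=2T-\varepsilon_0$ and $\tau=T$, respectively $\tau=T'$, the two estimates become $O(e^{-AT})$. So $|t-t'|\le\Lambda C_0e^{-AS/2}$ for $S\ge4$.

**Step 3: the count.** Take $D=2\Lambda C_0e^{-AS/2}$, $h(Z_{t_0})<h_*+\frac A8$ and $h(Z_I)<h_*+\frac A4$. The count gives $c\,e^{AS/2+h_*S}\le e^{(h_*+A/4)S}$ for all large $S$, a contradiction. $\blacksquare$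

## 9. Arbitrary surfaces: almost every level instead of contact levels

In dimension two the end of the proof of Proposition 4 can be saved without any curvature. A curve in a level of $w$ is now of the same dimension as the level, so the coarea formula sees it.

**Theorem C.** Let $M$ be any closed connected Riemannian surface and fix a nontrivial class. Any two uniform limits, as $p\to\infty$, of minimizing $p$-harmonic maps in the class differ by a rotation.

Such limits are Lipschitz by Lemma 1. Assume $w$ is nonconstant; Lemmas 1 to 3 and 7 apply. Contact levels may form a null set, which the coarea formula cannot see. So we first show that almost every $t_0\in(m_-,m_+)$ has $k(t_0)>0$ and property (P).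

**Positivity.** Suppose $k=0$ on a set $E\subset(m_-,m_+)$ of positive measure. By (2), $dw=0$ a.e. on $w^{-1}(E)$, and the coarea formula gives $\int_E\mathcal H^1(\{w=t\})\,dt=\int_{w^{-1}(E)}|dw|=0$. So $\mathcal H^1(\{w=t\})=0$ for a.e. $t\in E$. But a closed set $F\subset M$ with $\mathcal H^1(F)=0$ does not separate $M$. Indeed, let $Q$ be a coordinate disc and $p\ne q$ in $Q\setminus F$. The projection of $F\cap Q$ along the direction $q-p$ is Lebesgue null, so some segment parallel to $[p,q]$ and arbitrarily close to it misses $F$. Together with small balls around $p$ and $q$ missing $F$, it joins $p$ to $q$ in $Q\setminus F$. So $Q\setminus F$ is connected. Since $F$ has empty interior, overlapping discs have overlapping complements of $F$, and a chain of discs shows that $M\setminus F$ is connected. This contradicts the fact that $\{w=t\}$ separates the nonempty open sets $\{w<t\}$ and $\{w>t\}$.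

For property (P), the linear growth bound of Section 4 is replaced by an integral condition, which holds almost everywhere for any bounded Borel function.

**Lemma 11.** With $1/0=\infty$: for a.e. $t_0\in(m_-,m_+)$ and all $h>0$ with $[t_0-h,t_0+h]\subset[m_-,m_+]$,
$$\int_{t_0-h}^{t_0}\frac{dt}{(k(t)-k(t_0))_+}=\infty=\int_{t_0}^{t_0+h}\frac{dt}{(k(t)-k(t_0))_+}.$$

**Proof.** By the reflection $t\mapsto-t$ it suffices to treat the first integral, which is measurable in $t_0$ (Tonelli) and monotone in $h$. If the claim fails, then, taking countable unions over rational $h$ and integers $N$ and cutting into short pieces, we find $N,h>0$ and a measurable set $B$ with $|B|>0$, $\operatorname{diam}B<h$, and $\int_{t_0-h}^{t_0}\frac{dt}{(k(t)-k(t_0))_+}\le N$ for $t_0\in B$.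

**Step 1: $k$ is nonincreasing on most of $B$.** For $t_2\in B$, finiteness gives $k(t)>k(t_2)$ for a.e. $t\in(t_2-h,t_2)$. Let $B'\subset B$ be the full-measure subset of density points of $B$ at which $k$ is approximately continuous. Let $t_1<t_2$ in $B'$. Then $t_1\in(t_2-h,t_2)$, and arbitrarily close to $t_1$ there are points $t$ with $k(t)$ arbitrarily close to $k(t_1)$ and $k(t)>k(t_2)$. So $k(t_1)\ge k(t_2)$.

**Step 2: differentiate.** Hence $k|_{B'}$ extends to a bounded nonincreasing function, which is differentiable a.e. Pick $t_0\in B'$ that is a density point of $B'$ and a differentiability point of the extension. Then $0\le k(t)-k(t_0)\le c(t_0-t)$ for $t\in B'\cap(t_0-\delta,t_0)$, with some $c>0$ and $0<\delta<h$. So the integral is at least $\int_{B'\cap(t_0-\delta,t_0)}\frac{dt}{c(t_0-t)}$. This is infinite: for large $j$ at least half of $(t_0-2^{-j},t_0-2^{-j-1})$ belongs to $B'$, because $t_0$ is a density point, and contributes at least $\frac1c\cdot\frac12\cdot2^{-j-1}\cdot2^{j}=\frac1{4c}$. This contradicts the bound $N$. $\square$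

**Lemma 12.** Every $t_0\in(m_-,m_+)$ as in Lemma 11 has property (P).

**Proof.** Let $\sigma$ be $s$-climbing, $s=k(t_0)$, and $t(\tau)=w(\sigma(\tau))$. Almost everywhere $t'\ge s-k(t)\ge-(k(t)-s)_+$.

Suppose $t(\tau_0)=t_0$ and $t(\tau_1)=t_1<t_0$ with $\tau_1>\tau_0$. By continuity we may decrease $\tau_1$ so that $t_1<t_0$ is as close to $t_0$ as Lemma 11 needs with $h=t_0-t_1$. Let $\tau_2$ be the last time in $[\tau_0,\tau_1]$ with $t=t_0$. The image under the Lipschitz function $t(\cdot)$ of a null set is null, and so is the image of $\{t'=0\}$. So for a.e. $y\in(t_1,t_0)$, at every preimage of $y$ the derivative $t'$ exists, is nonzero, and satisfies the inequality. At the first time after $\tau_2$ with $t=y$ we have $t'\le0$, hence $t'<0$, and then $k(y)>s$. The area formula on $\{\tau\in(\tau_2,\tau_1):t'<0\}$, which contains at least one preimage of a.e. $y\in(t_1,t_0)$, gives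
$$\int_{t_1}^{t_0}\frac{dy}{(k(y)-s)_+}\le\int_{\{t'<0\}}\frac{-t'}{(k(t(\tau))-s)_+}\,d\tau\le\tau_1-\tau_2<\infty,$$
because $0<-t'\le(k(t)-s)_+$ a.e. on $\{t'<0\}$. This contradicts Lemma 11.

Suppose $t(\tau_0)=t_0$ and $t(\tau_1)=t_1>t_0$ with $\tau_1<\tau_0$. As before we may increase $\tau_1$ so that $t_1$ is close to $t_0$. Let $\tau_2$ be the first time in $[\tau_1,\tau_0]$ with $t=t_0$. For a.e. $y\in(t_0,t_1)$, at the first time after $\tau_1$ with $t=y$ we have $t'<0$. The same computation on $(\tau_1,\tau_2)$ gives $\int_{t_0}^{t_1}\frac{dy}{(k(y)-s)_+}\le\tau_2-\tau_1<\infty$, contradicting the second half of Lemma 11. $\square$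

**End of the proof of Theorem C.** For a.e. $t_0\in(m_-,m_+)$, Lemma 7 now gives a curve $\sigma$ in $\{w=t_0\}$ with $(u\circ\sigma)'=(v\circ\sigma)'=s=k(t_0)>0$ and $|\sigma'|\le1$.

**Step 1: $\sigma$ avoids the exceptional set at almost all times.** The set where $u$ or $v$ is not differentiable, or where $dw=0$, has zero integral of $|dw|$ (Rademacher). By the coarea formula, for a.e. $t_0$ it meets $\{w=t_0\}$ in a set $E$ with $\mathcal H^1(E)=0$. Fix such a $t_0$. The set $\sigma^{-1}(E)$ is Lebesgue null. To see this, take a short interval $J$: then $\sigma(J)$ lies in a small ball on which $u$ lifts to an $L$-Lipschitz real function, and $u\circ\sigma$ is affine and injective with slope $s$. So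
$$s\,|\sigma^{-1}(E)\cap J|=|u(\sigma(\sigma^{-1}(E)\cap J))|\le L\,\mathcal H^1(E)=0.$$

**Step 2: equality in Cauchy–Schwarz.** So for a.e. $\tau$ the point $x=\sigma(\tau)$ is not in $E$, and $du(\sigma')=s$, $|du|\le\operatorname{lip}u(x)\le s$, $|\sigma'|\le1$. This forces $du=s\,\sigma'^\flat$ at $x$. Likewise $dv=s\,\sigma'^\flat$. Hence $dw=0$ at $x$, contradicting $x\notin E$. $\blacksquare$
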